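# A residually finite Jónsson algebra of cardinality $\omega_1$

## 1. The ZFC theorem and the words in it

**Theorem 1.** (ZFC) There is a residually finite Jónsson groupoid of cardinality $\omega_1$. There is also a residually finite Jónsson algebra of cardinality $\omega_1$ with exactly two operations, both unary.

Throughout, languages are countable, operations are finitary, and $\omega=\{0,1,2,\dots\}$. A *groupoid* is an algebra with one binary operation. We work in ZFC unless a hypothesis says otherwise.

**Definition.** A *Jónsson algebra* is an infinite algebra $J$ in a countable language which has no proper subalgebra of the same cardinality as $J$.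

**Definition.** An algebra is *residually finite* if for any two distinct elements $a\ne b$ there is a congruence $\theta$ of finite index (finitely many classes) with $(a,b)\notin\theta$. Equivalently, it embeds in a product of finite algebras.

The two properties pull in different directions. A Jónsson algebra must be rigid: any subset of full size generates everything. A residually finite algebra is assembled from finite pieces. Both can hold in the countable case:

* In $\langle\mathbb N;S,0\rangle$ every subalgebra contains $0$, hence everything, so it is Jónsson. If $a<b$, the partition $\{0\},\dots,\{b-1\},\{b,b+1,\dots\}$ is preserved by $S$, has finite index and separates $a$ from $b$.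
* The unital ring $\langle\mathbb Z;\cdot,+,-,0,1\rangle$ has no proper subalgebra at all, and congruence modulo $m$ for large $m$ separates any two given integers.

They do not always go together. Take $\langle\omega;\mathrm{pred}\rangle$ with $\mathrm{pred}(m)=\max(m-1,0)$. An infinite closed subset is unbounded and closed downward, so it is all of $\omega$, and the algebra is Jónsson. But let $\theta$ be a congruence of finite index. Some class is infinite; fix $i$ in it. For each $j>i$ in that class, applying $\mathrm{pred}$ $i$ times gives $(0,j-i)\in\theta$, and applying it further gives $(0,m)\in\theta$ for all $m\le j-i$. Since $j$ is unbounded, $\theta$ has one class, so the algebra is not residually finite.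

A first uncountable candidate is a large product of finite groups, such as $(\mathbb Z/2)^\omega$. It is residually finite, but $\{x:x(0)=0\}$ is a proper subgroup of the same size.

The question, taken from Jordan DuBeau and Keith A. Kearnes, "An uncountable Jónsson algebra in a minimal variety", arXiv:1905.13375 (2019), is whether any uncountable residually finite Jónsson algebra exists. It is known that every residually finite Jónsson algebra satisfies $|J|\le 2^{2^\omega}$, and $|J|\le 2^\omega$ if the language is finite (Section 12 contains an argument). Theorem 1 says: yes, outright in ZFC, at the smallest uncountable cardinal and in a very small language.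

## 2. Statements for unary languages, for cardinals below $\mathfrak p$, and for Cohen extensions

The next three theorems ask how far Theorem 1 can be pushed.

**Theorem 2.** (a) Every uncountable Jónsson algebra whose basic operations have arity $\le1$ has cardinality $\omega_1$. (b) No uncountable algebra with one unary operation and countably many constants is Jónsson.

So for unary languages both "two operations" and "$\omega_1$" in Theorem 1 are optimal. Residual finiteness plays no role in Theorem 2.

Recall that $\mathfrak p$ is the least size of a family $\mathcal F$ of subsets of $\omega$ such that every finite subfamily has infinite intersection, but no infinite $P\subseteq\omega$ satisfies "$P\setminus Y$ is finite for all $Y\in\mathcal F$". Textbook facts: $\omega_1\le\mathfrak p\le2^\omega$, and Martin's Axiom (MA) implies $\mathfrak p=2^\omega$.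

**Theorem 3.** Let $\omega<\kappa<\mathfrak p$. Then there is a residually finite Jónsson algebra of cardinality $\kappa$ if and only if there is any Jónsson algebra of cardinality $\kappa$; and then there is a residually finite Jónsson groupoid of cardinality $\kappa$. In particular, this holds for every $\omega_n<\mathfrak p$ with $n\ge1$ (so under MA, for every $\omega_n<2^\omega$ with $n\ge 1$).

In the last sentence, "this holds" means that the groupoid exists.

**Theorem 4.** (i) For each $n\ge1$ it is consistent that $2^\omega=\omega_n$ and there is a residually finite Jónsson groupoid of cardinality $\omega_n=2^\omega$.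

(ii) If $V\models CH$ and any number $\lambda$ of Cohen reals is added to $V$, then in the extension every uncountable residually finite Jónsson algebra in a *finite* language has cardinality exactly $\omega_1$. More generally, this holds for every uncountable Jónsson algebra in a countable language with countably many finite-index congruences that together separate points.

So for finite languages $\omega_1$ is always attained, while ZFC does not decide whether a cardinal in $(\omega_1,2^\omega]$ is. For instance, both answers occur with $\omega_2=2^\omega$: yes by (i) with $n=2$; no by (ii) with $\lambda=\omega_2$, where the extension satisfies $2^\omega=\omega_2$. Nothing here addresses cardinals above $2^\omega$ for infinite languages.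

## 3. Coordinatewise operations and equality modulo finite sets

Let $A_k$ $(k\in\omega)$ be finite nonempty sets and $\Pi=\prod_kA_k$.

**Definition.** For $x,y\in\Pi$ write $x=^*y$ if $x(k)=y(k)$ for all but finitely many $k$.

Each $=^*$-class is countable: an element of the class of $x$ is given by a finite set of coordinates and finitely many new values there. Example: if all $A_k=\{0,1\}$, the class of the zero sequence consists of the sequences with finite support.

**Definition.** An operation on $\Pi$ is *coordinatewise* if it is given by operations on the individual $A_k$. A coordinatewise unary operation *acts as the identity on $A_k$* if its $k$-th component is the identity map.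

Example: for $a\in A_k$ let $c_{k,a}(y)$ be $y$ with its $k$-th coordinate replaced by $a$. This is coordinatewise: it acts on $A_k$ as a constant map, and as the identity on every other $A_{k'}$. The shift $x\mapsto(x(1),x(2),\dots)$ on $\{0,1\}^\omega$ is not coordinatewise.

We use two facts constantly. First, coordinatewise operations respect $=^*$. Second, a subset $J\subseteq\Pi$ closed under some coordinatewise operations is a subalgebra of a product of finite algebras, so with these operations it is residually finite.

## 4. Exact codes run out of room in a finite set

Forget residual finiteness for a moment; then $\omega_1$ is easy. For $0<\alpha<\omega_1$ the set $\alpha=\{\beta:\beta<\alpha\}$ is countable and nonempty, so choose $e_n(\alpha)$ with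
$$\{e_n(\alpha):n\in\omega\}=\alpha\quad(0<\alpha<\omega_1),\qquad e_n(0)=0.\tag{1}$$
Then $(\omega_1;e_n)_{n\in\omega}$ is Jónsson. Indeed, let $T$ be closed and uncountable and $\beta<\omega_1$. Pick $\alpha\in T$ with $\alpha>\beta$; then $\beta=e_n(\alpha)\in T$ for some $n$.

To make this residually finite, the sensible first attempt is to represent $\alpha$ by a point $x_\alpha\in\Pi$, where $x_\alpha(k)$ is a code for values $x_{\beta}(k)$ with $\beta<\alpha$, and to let coordinatewise decoders $f_n$ play the role of $e_n$: we want $f_n(x_\alpha)=x_{e_n(\alpha)}$. Fix the codes now. With $p_0=2,p_1=3,\dots$ the primes, put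
$$\langle a_0,\dots,a_l\rangle=\prod_{i\le l}p_i^{a_i+1},\qquad (a)_n=\max(v_{p_n}(a)-1,0)\ (a\ge1),\qquad (0)_n=0,$$
where $v_p(a)$ is the exponent of $p$ in $a$. For instance $\langle0,6\rangle=2^1\cdot3^7=4374$. We have:
$$(\langle a_0,\dots,a_l\rangle)_n=a_n<\langle a_0,\dots,a_l\rangle\ (n\le l);\qquad (a)_n\le a,\ \text{ and } (a)_n<a\text{ if }a\ge1.\tag{2}$$
The first part holds since $p_n^{a_n+1}\ge2^{a_n+1}>a_n$, the second since $v_p(a)\le\log_2a<a$.

Here is where exact equations fail. Suppose the $A_k$ are finite subsets of $\omega$, that $e_0(m+1)=m$ for $m\in\omega$, and that $(x_{m+1}(k))_0=x_m(k)$ for all $m$ and $k$. Fix $k$. If $x_m(k)\ne0$ for some $m$, then $x_{m+1}(k)\neq0$ as well (since $(0)_0=0$), and $x_m(k)<x_{m+1}(k)$ by (2). Repeating, $x_m(k)<x_{m+1}(k)<x_{m+2}(k)<\cdots$ is an infinite increasing sequence in the finite set $A_k$, which is impossible. So all $x_m(k)$ are $0$, and the points $x_0,x_1,\dots$ coincide.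

The way past this is to ask for each equation only modulo $=^*$. At a given coordinate $k$, any equation may then be violated, as long as each single equation is violated at only finitely many $k$. This raises three tasks: turn "modulo finite" data into a genuine Jónsson algebra (Section 5), reduce the infinite list of operations to one or two without losing residual finiteness (Section 6), and find room in the $A_k$ for $\omega_1$ generations of codes (Section 7).

## 5. Repairing finitely many coordinates

**Setting (S).** Let $\kappa$ be an uncountable cardinal, $A_k$ finite nonempty sets, $d$ a binary and $f_n$ $(n\in\omega)$ unary coordinatewise operations on $\Pi=\prod_kA_k$. Let $x_\alpha\in\Pi$ $(\alpha<\kappa)$ be pairwise not $=^*$, and let $(\kappa;F,e_n)_{n\in\omega}$ be a Jónsson algebra such that for all $\alpha,\beta<\kappa$ and all $n$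
$$d(x_\alpha,x_\beta)=^*x_{F(\alpha,\beta)},\qquad f_n(x_\alpha)=^*x_{e_n(\alpha)}.\tag{3}$$
Put $J=\{y\in\Pi:\ y=^*x_\alpha\text{ for some }\alpha<\kappa\}$.

We do not try to correct the points $x_\alpha$. We take *all* finite modifications of them, and add the operations $c_{k,a}$, which move around inside a $=^*$-class. These are coordinatewise, so residual finiteness survives, and a class is countable, so the cardinality does not change.

**Lemma 1.** In Setting (S), $|J|=\kappa$, and $J$ is closed under $d$, all $f_n$ and all $c_{k,a}$ $(k\in\omega,a\in A_k)$. With these operations, $J$ is a residually finite Jónsson algebra. If $(\kappa;e_n)_{n}$ is already Jónsson, then $J$ with just the operations $f_n$ and $c_{k,a}$ is a residually finite Jónsson algebra.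

*Proof.* **Step 1: size and closure.** $J$ is a union of $\kappa$ distinct countable classes, so $|J|=\kappa$. If $y=^*x_\alpha$ and $y'=^*x_\beta$, then $d(y,y')=^*d(x_\alpha,x_\beta)=^*x_{F(\alpha,\beta)}$ and $f_n(y)=^*f_n(x_\alpha)=^*x_{e_n(\alpha)}$, since coordinatewise operations respect $=^*$. Also $c_{k,a}(y)=^*y$. So $J$ is closed. It is residually finite by Section 3.

**Step 2: a large subalgebra meets every class.** Let $S\subseteq J$ be closed with $|S|=\kappa$, and let $T=\{\alpha:\exists y\in S\ y=^*x_\alpha\}$. Then $S$ is covered by $|T|$ countable classes, so $|T|=\kappa$ because $\kappa$ is uncountable. By the computation in Step 1, $T$ is closed under $F$ and all $e_n$. Since $(\kappa;F,e_n)_n$ is Jónsson, $T=\kappa$.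

**Step 3: from one element of a class to all of it.** Let $y'\in J$, say $y'=^*x_\alpha$. By Step 2 there is $y\in S$ with $y=^*x_\alpha=^*y'$. The points $y,y'$ differ at finitely many coordinates $k$; applying $c_{k,y'(k)}$ for each of these turns $y$ into $y'$. So $y'\in S$, and $S=J$.

**Step 4: the unary version.** If $(\kappa;e_n)_n$ is Jónsson, Steps 2 and 3 work with $d$ and $F$ deleted. $\square$

## 6. Packing infinitely many operations into one

Lemma 1 produces an infinite list of operations. A natural device is to attach a counter: on $J\times\omega$ let one operation increase the counter and let another one use the counter to select which operation to apply. For residual finiteness we want finite-index congruences, so counters must be identified beyond some $N$. Now suppose counters $i\ne j$, both $\ge N$, are identified. Then the $i$-th and $j$-th operations must agree on the finitely many coordinates that the congruence looks at. This is the point at which an arbitrary list of operations would fail, and it dictates the hypothesis in Lemma 3 below: on each $A_k$, all but finitely many operations act as the identity.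

**Construction.** Let $J$ be a set with a binary operation $d$ and unary operations $g_n$ $(n\in\omega)$. Put $h_{2n}=g_n$ and $h_{2n+1}=\mathrm{id}$. On $B=J\times\omega$ define
$$s(x,i)=(x,i+1),\qquad p(x,i)=(h_i(x),0),$$
$$(x,i)*(y,j)=\begin{cases}(x,i+1)& j\equiv i \pmod 3,\\ (h_i(x),0)& j\equiv i+1 \pmod 3,\\ (d(x,y),0)& j\equiv i+2 \pmod 3.\end{cases}$$

The single operation $*$ contains $s$, $p$ and $d$: for $u=(x,i)$,
$$u*u=s(u),\qquad u*(u*u)=p(u),\qquad (x,0)*(y,2)=(d(x,y),0).\tag{4}$$
The odd-numbered $h_i=\mathrm{id}$ let us reset a counter to $0$ without changing $x$.

**Lemma 2.** Let $J$ be uncountable. If $(J;d,g_n)_{n}$ is Jónsson, so is $(B;*)$. If $(J;g_n)_{n}$ is Jónsson, so is $(B;s,p)$.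

*Proof.* Let $S\subseteq B$ be closed under $*$ with $|S|=|B|=|J|$. By (4), $S$ is closed under $s$ and $p$. Put $S_0=\{x:(x,0)\in S\}$.

**Step 1: $S=S_0\times\omega$.** If $(x,i)\in S$, then $(x,i+1)\in S$. One of $i,i+1$ is odd, so applying $p$ to the corresponding element gives $(x,0)\in S$. Applying $s$ repeatedly gives $(x,j)\in S$ for all $j$. Hence $S=S_0\times\omega$, and $|S_0|=|J|$ since $J$ is uncountable.

**Step 2: $S_0$ is a subalgebra of $J$.** If $x\in S_0$, then $(x,2n)\in S$, so $(g_n(x),0)=p(x,2n)\in S$. If $x,y\in S_0$, then $(x,0),(y,2)\in S$, so $(d(x,y),0)\in S$ by (4).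

So $S_0$ is a subalgebra of size $|J|$, hence $S_0=J$ and $S=B$. For $(B;s,p)$ the same argument applies without the sentence about $d$. $\square$

**Lemma 3.** Suppose $J\subseteq\Pi=\prod_kA_k$ with all $A_k$ finite, $d$ and the $g_n$ are restrictions to $J$ of coordinatewise operations on $\Pi$, and for each $k$ there is $N_k$ such that $g_n$ acts as the identity on $A_k$ for all $n\ge N_k$. Then $(B;*)$ and $(B;s,p)$ are residually finite.

*Proof.* **Step 1: the congruences.** Let $K\in\omega$ and $N\ge2\max_{k<K}N_k$ (any $N$ if $K=0$). Define $(x,i)\sim(y,j)$ iff $x{\restriction}K=y{\restriction}K$ and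
$$i=j,\quad\text{or}\quad i,j\ge N\text{ and }i\equiv j\pmod3.$$
This is an equivalence relation with at most $(N+3)\prod_{k<K}|A_k|$ classes. The residue modulo $3$ is kept because the definition of $*$ consults it.

**Step 2: $s$ and $p$ preserve $\sim$.** For $s$ this is clear. For $p$, let $(x,i)\sim(y,j)$. If $i=j$, then $h_i$ is coordinatewise, so $h_i(x)$ and $h_i(y)$ agree below $K$. If $i\ne j$, then $i,j\ge N$. For even $i$ we have $h_i=g_{i/2}$ with $i/2\ge N/2\ge N_k$ for all $k<K$; for odd $i$, $h_i=\mathrm{id}$; likewise for $j$. So $h_i$ and $h_j$ act as the identity on $A_k$ for $k<K$, and $h_i(x){\restriction}K=x{\restriction}K=y{\restriction}K=h_j(y){\restriction}K$. In both cases $p(x,i)\sim p(y,j)$.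

**Step 3: $*$ preserves $\sim$.** Let $(x,i)\sim(x',i')$ and $(y,j)\sim(y',j')$. Then $i\equiv i'$ and $j\equiv j'$ modulo $3$, so both products fall under the same case. In the first two cases the results are equivalent because $s$ and $p$ preserve $\sim$. In the third case they are $(d(x,y),0)$ and $(d(x',y'),0)$, which agree below $K$ because $d$ is coordinatewise.

**Step 4: separation.** Let $(x,i)\ne(y,j)$. If $x\ne y$, choose $K$ with $x{\restriction}K\ne y{\restriction}K$ and any admissible $N$. If $x=y$ and $i\ne j$, choose $K=0$ and $N>\max(i,j)$. $\square$

**Proposition 4.** In Setting (S), suppose that for each $k$ there is $M_k$ such that $f_n$ acts as the identity on $A_k$ for all $n\ge M_k$. Then there is a residually finite Jónsson groupoid of cardinality $\kappa$. If $(\kappa;e_n)_n$ is already Jónsson, there is also a residually finite Jónsson algebra of cardinality $\kappa$ with just two operations, both unary.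

*Proof.* List all $f_n$ $(n\in\omega)$ and all $c_{k,a}$ in one sequence $(g_n)_{n\in\omega}$, using each index once. On a given $A_k$, the operations that can fail to act as the identity are the $f_n$ with $n<M_k$ and the finitely many $c_{k,a}$ with $a\in A_k$. So $N_k$ as in Lemma 3 exists. By Lemma 1, $(J;d,g_n)_n$ is Jónsson of size $\kappa$, and so is $(J;g_n)_n$ in the second situation. Lemmas 2 and 3 finish the proof, since $|J\times\omega|=\kappa$. $\square$

## 7. Slow functions and the proof of Theorem 1

We take $A_k=\{0,\dots,k\}$, so $x\in\Pi$ means $x(k)\le k$ for all $k$. On $\Pi$ let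
$$f_n(x)(k)=(x(k))_n\ \text{ if } n\le k,\qquad f_n(x)(k)=x(k)\ \text{ if } n>k .$$
By (2), $(a)_n\le a\le k$ for $a\in A_k$, so $f_n$ maps $\Pi$ to $\Pi$. It is coordinatewise and acts as the identity on $A_k$ for $n\ge k+1$. So the hypothesis of Proposition 4 holds with $M_k=k+1$.

We want to build $x_\alpha$ by recursion so that $x_\alpha(k)$ codes $x_{\beta_0}(k),\dots,x_{\beta_n}(k)$, with $n$ growing slowly with $k$, where $(\beta_n)$ enumerates $\alpha$. The induction hypothesis "$x_\beta(k)\le k$" is too weak: if $x_{\beta_0}(k)=k$, then already $\langle k\rangle=2^{k+1}>k$. We need a growth condition that survives coding, and survives it again at all later stages.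

**Definition.** Let $C_n(t)=\langle t,\dots,t\rangle$ with $n+1$ entries, and let $\Phi=\{\varphi_m:m\in\omega\}$ be the countable set of all finite compositions of functions $C_n$, with $\varphi_0=\mathrm{id}$. A function $y:\omega\to\omega$ is *slow* if for every $\varphi\in\Phi$ we have $\varphi(y(k))\le k$ for all but finitely many $k$.

Every $\varphi\in\Phi$ is nondecreasing, and $\Phi$ is closed under composition. Constant functions are slow. The function $y(k)=\lfloor\log_2(k+1)\rfloor$ is not slow, since $C_0(y(k))=2^{y(k)+1}>k+1$.

**Lemma 5.** If $y_0,\dots,y_n$ are slow, then so is $z(k)=\langle y_0(k),\dots,y_n(k)\rangle$.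

*Proof.* Let $\varphi\in\Phi$. Enlarging entries enlarges the code, so $z(k)\le C_n(\max_iy_i(k))$. As $\varphi$ and $C_n$ are nondecreasing,
$$\varphi(z(k))\le\varphi\bigl(C_n(\max_iy_i(k))\bigr)=\max_i\,(\varphi\circ C_n)(y_i(k)).$$
Since $\varphi\circ C_n\in\Phi$ and there are finitely many $y_i$, all slow, the right side is $\le k$ for all but finitely many $k$. $\square$

*Proof of Theorem 1.* **Step 1: the recursion.** This step builds slow functions $x_\alpha\in\Pi$ and the maps $e_n$, for $\alpha<\omega_1$. Let $x_0$ be constantly $0$ and $e_n(0)=0$. Let $0<\alpha<\omega_1$ and suppose slow $x_\beta\in\Pi$ are given for $\beta<\alpha$. Let $(\beta_n)_{n\in\omega}$ enumerate $\alpha$, repetitions allowed, and set $e_n(\alpha)=\beta_n$. By Lemma 5 each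
$$z_n(k)=\langle x_{\beta_0}(k),\dots,x_{\beta_n}(k)\rangle$$
is slow. So we can choose $0<K_1<K_2<\cdots$ with
$$\varphi_m(z_n(k))\le k\quad\text{for all } m\le n\text{ and }k\ge K_n\qquad(n\ge1).\tag{5}$$
For each $n$ this is a condition on finitely many $\varphi_m$ only, which is why $K_n$ exists. Put
$$x_\alpha(k)=0\ \ (k<K_1),\qquad x_\alpha(k)=z_n(k)\ \ (K_n\le k<K_{n+1},\ n\ge1).$$

For $\alpha=1$, all $\beta_n$ are $0$ and $z_n(k)=p_0p_1\cdots p_n$. So $x_1$ is $0$ below $K_1$, then $6$ up to $K_2$, then $30$, then $210$, and so on; and $f_0(x_1)(k)=0=x_0(k)$ for all $k$, as $(6)_0=(30)_0=\dots=0$.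

**Step 2: $x_\alpha$ is slow and lies in $\Pi$.** Fix $m$ and let $k\ge K_{\max(m,1)}$. Then $x_\alpha(k)=z_n(k)$ for some $n\ge m$ with $k\ge K_n$, so $\varphi_m(x_\alpha(k))\le k$ by (5). So $x_\alpha$ is slow. For $m=0$ we get $x_\alpha(k)\le k$ for all $k\ge K_1$; and $x_\alpha(k)=0$ for $k<K_1$. So $x_\alpha\in\Pi$.

**Step 3: decoding and distinctness modulo finite.** Fix $n$ and let $k\ge\max(n,K_{\max(n,1)})$. Then $x_\alpha(k)=z_{n'}(k)$ for some $n'\ge n$, so it is the code of a sequence with $n$-th entry $x_{\beta_n}(k)$. As $n\le k$, (2) gives
$$f_n(x_\alpha)(k)=(x_\alpha(k))_n=x_{\beta_n}(k)\quad\text{and}\quad x_\alpha(k)>x_{\beta_n}(k).$$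
Hence $f_n(x_\alpha)=^*x_{e_n(\alpha)}$, and $x_\alpha\ne^*x_\beta$ for every $\beta<\alpha$, because every such $\beta$ is some $\beta_n$. Also $f_n(x_0)=x_0=x_{e_n(0)}$, since $(0)_n=0$.

**Step 4: conclusion.** The $e_n$ satisfy (1), so $(\omega_1;e_n)_n$ is Jónsson by Section 4. Put $d(x,y)=x$ and $F(\alpha,\beta)=\alpha$. Then $(\omega_1;F,e_n)_n$ is Jónsson too, and we are in Setting (S) with $\kappa=\omega_1$. Proposition 4 gives both the groupoid and the algebra with two unary operations. $\blacksquare$

The algebra $(J;f_n,c_{k,a})$ of Lemma 1 already answers the question in a countable language; Section 6 is needed only to make the language small.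

## 8. Unary Jónsson algebras have size at most $\omega_1$

The recursion of Section 7 stops at $\omega_1$, because a stage $\alpha\ge\omega_1$ has uncountably many predecessors and no countable list of unary operations reaches them all. Theorem 2(a) shows that no other use of unary operations does better. Its combinatorial core will be used again in Section 12, so we isolate it.

**Lemma 6.** Let $|J|=\kappa\ge\omega_2$, $|X|\ge\omega_2$, and let $G_\xi\subseteq J$ $(\xi\in X)$ be such that each element of $J$ lies in all but countably many of the $G_\xi$. Then $|G_\xi|=\kappa$ for some $\xi\in X$.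

*Proof.* Suppose all $|G_\xi|<\kappa$. If $W\subseteq X$ has size $\omega_1$, then $\bigcup_{\xi\in W}G_\xi=J$, since an element of $J$ misses only countably many $G_\xi$. So it is enough to find such $W$ and a cardinal $\mu<\kappa$ with $|G_\xi|\le\mu$ for all $\xi\in W$: then $|J|\le\mu\cdot\omega_1<\kappa$, a contradiction.

If $\mathrm{cf}\,\kappa\ge\omega_2$, take any $W$ of size $\omega_1$ and $\mu=\sup_{\xi\in W}|G_\xi|<\kappa$.

If $\mathrm{cf}\,\kappa\le\omega_1$, then $\kappa$ is singular, hence a limit cardinal, and there is a cofinal set of at most $\omega_1$ cardinals below $\kappa$. Assign to each $\xi\in X$ one of these cardinals that is $\ge|G_\xi|$. Since $|X|\ge\omega_2$, some cardinal $\mu$ is assigned to at least $\omega_1$ many $\xi$. Let $W$ be a set of $\omega_1$ such $\xi$. $\square$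

*Proof of Theorem 2(a).* Let $J$ be an algebra with operations of arity $\le1$ and $|J|=\kappa\ge\omega_2$; we show that $J$ is not Jónsson. Let $C$ be the countable subalgebra generated by the constants ($C=\emptyset$ if there are none), and $\langle y\rangle$ the countable subalgebra generated by $y$, which contains $C$. For $w\in X=J\setminus C$ put
$$G_w=\{y\in J:w\notin\langle y\rangle\}.$$
*$G_w$ is closed under the operations and $w\notin G_w$.* If $y\in G_w$ and $f$ is a unary operation, then $\langle f(y)\rangle\subseteq\langle y\rangle$ omits $w$. If $c\in C$, then $\langle c\rangle=C$ omits $w$; so $C\subseteq G_w$, in particular all constants lie in $G_w$. And $w\in\langle w\rangle$. Here unarity is essential: with a binary operation, $\langle y,y'\rangle$ may contain $w$ although $\langle y\rangle$ and $\langle y'\rangle$ do not.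

*Lemma 6 applies.* We have $|X|=\kappa\geq\omega_2$, and $y\notin G_w$ means $w\in\langle y\rangle$, which happens for countably many $w$. So some $G_w$, which is a proper subalgebra, has size $\kappa$. $\blacksquare$

*Proof of Theorem 2(b).* Suppose $J$ is uncountable and Jónsson with one unary operation $f$ and countably many constants, which generate the countable subalgebra $C$. Put $O(x)=\{f^n(x):n\ge0\}$ and $P(x)=\{y:x\in O(y)\}$.

**Step 1: elements outside $C$ are comparable.** Let $x\notin C$. If $y\notin P(x)$, then $O(f(y))\subseteq O(y)$ omits $x$, so $f(y)\notin P(x)$. If $c$ is a constant, then $O(c)\subseteq C$ omits $x$. So $J\setminus P(x)$ is closed under the operations; it omits $x$; hence $|J\setminus P(x)|<|J|$. For $x,y\notin C$ the complement of $P(x)\cap P(y)$ therefore has size $<|J|$, so there is $z\in P(x)\cap P(y)$. Both $x$ and $y$ are iterates of $z$ under $f$, so $y\in O(x)$ or $x\in O(y)$.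

**Step 2: two points at the same distance.** Fix $x_0\notin C$. The set $C\cup O(x_0)$ is countable. For each of the uncountably many $y$ outside it, Step 1 gives $x_0\in O(y)$; let $n(y)$ be the least $n$ with $f^n(y)=x_0$. Some two distinct such $y,y'$ have $n(y)=n(y')=n$. By Step 1 we may assume, exchanging them if necessary, that $y'=f^m(y)$ with $m\ge1$.

**Step 3: contradiction.** If $m\le n$, then $f^{n-m}(y')=f^n(y)=x_0$, contradicting $n(y')=n>n-m$. If $m>n$, then $y'=f^{m-n}(x_0)\in O(x_0)$, contrary to the choice of $y'$. $\blacksquare$

## 9. Jónsson groupoids on $\kappa$ and on $\omega_n$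

For larger cardinals we need a binary operation. This section collects the Jónsson algebras, without residual finiteness, from which we start.

**Lemma 7.** If there is a Jónsson algebra $\mathfrak A=(\kappa;f_i)_{i\in\omega}$ with $\kappa$ uncountable, there is a Jónsson groupoid on $\kappa$.

*Proof.* **Step 1: one binary and countably many unary operations.** Let $Q$ be the set of finite nonempty sequences from $\kappa$; so $|Q|=\kappa$. Let $d$ be concatenation. Let $\pi_j(s)=\langle s_j\rangle$ if $j<\mathrm{len}(s)$ and $\langle s_0\rangle$ otherwise. (Angle brackets denote sequences in this proof.) With $r_i$ the arity of $f_i$, let $\phi_i(s)=\langle f_i(s_0,\dots,s_{r_i-1})\rangle$ if $\mathrm{len}(s)\ge r_i$, and $\langle s_0\rangle$ otherwise.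

**Step 2: $(Q;d,\pi_j,\phi_i)$ is Jónsson.** Let $S\subseteq Q$ be closed with $|S|=\kappa$, and $S_0=\{a:\langle a\rangle\in S\}$. By the $\pi_j$, all entries of members of $S$ lie in $S_0$. If $|S_0|<\kappa$, there would be fewer than $\kappa$ finite sequences from $S_0$, as $\kappa$ is uncountable; so $|S_0|=\kappa$. If $a_0,\dots,a_{r_i-1}\in S_0$ with $r_i\ge1$, then concatenation puts $\langle a_0,\dots,a_{r_i-1}\rangle$ in $S$, and $\phi_i$ puts $f_i(a_0,\dots,a_{r_i-1})$ in $S_0$. If $r_i=0$, apply $\phi_i$ to any member of $S$. So $S_0$ is closed under all $f_i$, and $S_0=\kappa$. By concatenation $S=Q$.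

**Step 3: one operation.** List the $\pi_j$ and $\phi_i$ as $(g_n)_{n\in\omega}$, apply Lemma 2, and transfer the groupoid along a bijection $Q\times\omega\to\kappa$. $\square$

**Lemma 8.** Each $\omega_n$ carries a Jónsson algebra $\mathfrak B_n$ which remains Jónsson in every forcing extension with the same cardinals.

*Proof.* **Step 1: construction.** Let $\mathfrak B_0=(\omega;\mathrm{pred})$, which is Jónsson by Section 1. Given $\mathfrak B_n$, for each $\alpha<\omega_{n+1}$ fix a surjection $e_\alpha:\omega_n\to\alpha+1$. Let $\mathfrak B_{n+1}$ have universe $\omega_{n+1}$ and these operations: the operations of $\mathfrak B_n$, with value $0$ if some argument is $\ge\omega_n$; the operation $e(\alpha,\xi)=e_\alpha(\xi)$ if $\xi<\omega_n$, and $0$ otherwise; and $g(\alpha,\beta)=\min\{\xi:e_\beta(\xi)=\alpha\}$ if $\alpha\le\beta$, and $0$ otherwise.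

**Step 2: a large closed set contains $\omega_n$.** Let $Y\subseteq\omega_{n+1}$ be closed, $|Y|=\omega_{n+1}$. Let $\beta\in Y$ be the element for which $Y\cap\beta$ has order type $\omega_n$. The map $\alpha\mapsto g(\alpha,\beta)$ is injective on $Y\cap\beta$, because $e_\beta(g(\alpha,\beta))=\alpha$, and its values lie in $Y\cap\omega_n$. So $|Y\cap\omega_n|=\omega_n$. As $Y\cap\omega_n$ is closed under the operations of $\mathfrak B_n$, it equals $\omega_n$.

**Step 3: it contains everything.** For $\gamma<\omega_{n+1}$ choose $\beta'\in Y$ with $\beta'\ge\gamma$, and $\xi<\omega_n$ with $e_{\beta'}(\xi)=\gamma$. Then $\xi\in\omega_n\subseteq Y$ by Step 2, so $\gamma=e(\beta',\xi)\in Y$.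

**Step 4: extensions.** In an extension with the same cardinals, $\omega_n$ and $\omega_{n+1}$ are the same ordinals, the maps $e_\alpha$ are still surjections, $g$ is computed from them in the same way, and Steps 2 and 3 apply again, by induction on $n$. $\square$

## 10. Finite approximations and the proof of Theorem 3

Given a Jónsson groupoid $(\kappa;F)$, we look for finite sets $A_k$, operations $d_k$ on $A_k$, and points $x_\alpha$ with $d(x_\alpha,x_\beta)=^*x_{F(\alpha,\beta)}$. No coding is needed now. At a single coordinate we treat only a finite set $w$ of indices; there we can give the $\alpha\in w$ distinct values and define $d_k$ on these values as $F$ prescribes. Each index must enter $w$ at some point and stay from then on. A filter on the poset of finite approximations organizes this.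

**Definition.** Let $\kappa$ be an infinite cardinal and $F:\kappa^2\to\kappa$. The conditions of $P(\kappa,F)$ are
$$p=(n,(A_k,d_k)_{k<n},w,x)$$
with $n\in\omega$, $A_k\in\{1,2,3,\dots\}$ viewed as a finite ordinal $\{0,\dots,A_k-1\}$, $d_k:A_k^2\to A_k$, $w\subseteq\kappa$ finite, and $x:w\times n\to\omega$ with $x(\alpha,k)\in A_k$. Put $q\le p$ iff $n_q\ge n_p$, the sequence $(A_k,d_k)$ of $q$ end-extends that of $p$, $w_q\supseteq w_p$, $x_q\supseteq x_p$, and for all $k$ with $n_p\le k<n_q$:

1. $\alpha\mapsto x_q(\alpha,k)$ is injective on $w_p$;
2. $d_k(x_q(\alpha,k),x_q(\beta,k))=x_q(F(\alpha,\beta),k)$ whenever $\alpha,\beta,F(\alpha,\beta)\in w_p$.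

This is a partial order. For transitivity, let $r\le q\le p$. The levels in $[n_p,n_q)$ obey (1), (2) for $w_p$ by $q\le p$, and those in $[n_q,n_r)$ obey them for $w_q\supseteq w_p$ by $r\le q$.

Example: let $w_p=\{\alpha,\beta\}$ with $F(\alpha,\alpha)=\beta$ and all other relevant values of $F$ outside $w_p$. A legitimate new level is $A_k=3$, $x(\alpha,k)=0$, $x(\beta,k)=1$, $d_k(0,0)=1$ and $d_k=0$ elsewhere. Values $F(\beta,\beta)\notin w_p$ impose nothing yet.

Recall: a set $D$ of conditions is *dense* if every condition has one below it in $D$. A poset is *σ-centered* if it is a countable union of sets each of whose finite subsets has a lower bound in the poset. It is *ccc* if every uncountable set of conditions contains two distinct conditions with a common lower bound.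

**Lemma 9.** (a) $E_\alpha=\{p:\alpha\in w_p\}$ $(\alpha<\kappa)$ and $H_m=\{p:n_p\ge m\}$ $(m\in\omega)$ are dense. (b) Finitely many conditions with the same $n$ and the same $(A_k,d_k)_{k<n}$, whose functions $x$ agree on common arguments, have a common lower bound. (c) $P(\kappa,F)$ is ccc. (d) If $\kappa\le2^\omega$, then $P(\kappa,F)$ is σ-centered.

*Proof.* (a) For $E_\alpha$, if $\alpha\notin w_p$, add $\alpha$ to $w_p$ with $x(\alpha,k)=0$ for $k<n_p$. As $n$ is unchanged, (1) and (2) are vacuous. For $H_m$ it suffices to add one level $k=n_p$. Put $A_k=|w_p|+1$, let $x(\cdot,k)$ be injective on $w_p$, define $d_k$ as (2) demands and $0$ elsewhere. By injectivity, each pair of values comes from only one pair $(\alpha,\beta)$, so the demands are consistent.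

(b) Take the union of the sets $w$ and of the functions $x$, keeping $n$ and $(A_k,d_k)_{k<n}$. This is a condition, and it is below all the given ones because no new level is added.

(c) Given uncountably many conditions, pass to uncountably many with equal $n$ and $(A_k,d_k)_{k<n}$; there are countably many possibilities. By the $\Delta$-system lemma for finite sets, pass to uncountably many whose sets $w$ pairwise meet in a fixed root. There are countably many possibilities for $x$ on the root, so we may assume they agree there. Any two of the remaining conditions have a common lower bound by (b).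

(d) Fix distinct $r_\alpha\in2^\omega$ $(\alpha<\kappa)$. Label $p$ by $n$, by $(A_k,d_k)_{k<n}$, by the least $\ell$ such that the $r_\alpha{\restriction}\ell$ $(\alpha\in w)$ are distinct, and by the finite set $\{(r_\alpha{\restriction}\ell,\,x(\alpha,\cdot)):\alpha\in w\}$. There are countably many labels. Let finitely many conditions have the same label, and let $\alpha$ lie in two of their sets $w$. The last part of the label is a function of its first component, since the $r_\alpha{\restriction}\ell$ are distinct; so the row $x(\alpha,\cdot)$ is the same in both conditions. By (b) there is a common lower bound. $\square$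

**Lemma 10.** Let $\kappa$ be uncountable, $(\kappa;F)$ a Jónsson groupoid, and suppose there is a filter $G\subseteq P(\kappa,F)$ meeting all $E_\alpha$ and all $H_m$. Then there is a residually finite Jónsson groupoid of cardinality $\kappa$. Moreover, $G$ yields $\kappa$ distinct points in a product of countably many finite sets.

*Proof.* **Step 1: reading off the objects.** Any two members of $G$ have a common lower bound in $G$, so their components are consistent. Since $G$ meets all $H_m$ and $E_\alpha$, the union of the components gives $(A_k,d_k)_{k\in\omega}$, hence $\Pi=\prod_kA_k$ with a coordinatewise operation $d$, and points $x_\alpha\in\Pi$ for all $\alpha<\kappa$.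

**Step 2: the equations modulo finite.** Given $\alpha,\beta$, choose $p\in G$ with $\alpha,\beta,F(\alpha,\beta)\in w_p$; such $p$ exists since $G$ is a filter meeting three sets of the form $E_\gamma$. Let $k\ge n_p$. Since $G$ meets $H_{k+1}$, there is $q\in G$ with $q\le p$ and $n_q>k$. By (1) and (2) for $q\le p$, $x_\alpha(k)\ne x_\beta(k)$ if $\alpha\ne\beta$, and $d_k(x_\alpha(k),x_\beta(k))=x_{F(\alpha,\beta)}(k)$. So $d(x_\alpha,x_\beta)=^*x_{F(\alpha,\beta)}$, and the $x_\alpha$ are pairwise not $=^*$.

**Step 3: conclusion.** With all $f_n$ and $e_n$ the identity, we are in Setting (S), and the hypothesis of Proposition 4 holds with $M_k=0$. $\square$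

*Proof of Theorem 3.* One direction is trivial. For the other, let $\omega<\kappa<\mathfrak p$, so $\kappa\le2^\omega$, and suppose there is a Jónsson algebra of cardinality $\kappa$. By Lemma 7 there is a Jónsson groupoid $(\kappa;F)$. By Lemma 9(d), $P(\kappa,F)$ is σ-centered. Bell's theorem (M. Bell, *On the combinatorial principle P(c)*, Fund. Math. 114 (1981)) says that for fewer than $\mathfrak p$ dense subsets of a σ-centered poset there is a filter meeting all of them. The sets $E_\alpha$ and $H_m$ are $\kappa<\mathfrak p$ dense sets, so Lemma 10 gives a residually finite Jónsson groupoid of cardinality $\kappa$.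

By Lemma 8 every $\omega_n$ carries a Jónsson algebra, so this applies to each $\omega_n<\mathfrak p$ with $n\ge1$; under MA, $\mathfrak p=2^\omega$. $\blacksquare$

## 11. A model with $2^\omega=\omega_n$ and a groupoid of that size

*Proof of Theorem 4(i).* Let $V\models GCH$ and $n\ge1$.

**Step 1: a groupoid that stays Jónsson.** Let $F_n$ be the groupoid on $\omega_n$ obtained in $V$ from $\mathfrak B_n$ by Lemma 7. Consider an extension with the same cardinals. There $\mathfrak B_n$ is still Jónsson by Lemma 8. The set of finite sequences from $\omega_n$ is unchanged, so $F_n$ still arises from $\mathfrak B_n$ by the construction of Lemma 7, and it is still Jónsson.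

**Step 2: the extension.** Let $G$ be $V$-generic for $P(\omega_n,F_n)$. This poset is ccc by Lemma 9(c) and has size $\omega_n$, so cardinals are preserved. Subsets of $\omega$ in $V[G]$ have nice names, each given by countably many countable antichains. So in $V[G]$, $2^\omega\le|(\omega_n^{\,\omega})^V|=\omega_n$, since under GCH $\omega_n^{\,\omega}=\omega_n$ for $n\ge1$.

**Step 3: conclusion.** The filter $G$ meets all $E_\alpha$ and $H_m$, which are dense. Lemma 10 in $V[G]$ gives a residually finite Jónsson groupoid of cardinality $\omega_n$. It also gives $\omega_n$ distinct points in a product of countably many finite sets, so $2^\omega\ge\omega_n$. $\blacksquare$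

## 12. Only $\omega_1$ survives after adding Cohen reals to a model of CH

The first step is to see what a finite language buys: countably many finite-index congruences.

**Lemma 11.** Let $J$ be a Jónsson algebra and $A$ a finite algebra in the same language. Then $|\mathrm{Hom}(J,A)|\le|A|$. Consequently, if the language is finite, $J$ has only countably many finite-index congruences; if moreover $J$ is residually finite, it embeds in a product of countably many finite algebras.

*Proof.* Suppose $h_0,\dots,h_m$ are distinct homomorphisms with $m=|A|$. For $i<j$ the set $E_{ij}=\{x:h_i(x)=h_j(x)\}$ is closed under the operations and proper, so $|E_{ij}|<|J|$. For each $x$, two of the $m+1$ values $h_i(x)\in A$ coincide. So $J=\bigcup_{i<j}E_{ij}$ is a finite union of sets of size $<|J|$, which is impossible as $J$ is infinite.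

For a finite language there are countably many finite algebras up to isomorphism. Every finite-index congruence is the kernel of a homomorphism into one of them, so there are countably many such congruences $\theta$. If $J$ is residually finite, it embeds in the product of the finite algebras $J/\theta$. $\square$

This gives the bounds quoted in Section 1. In a finite language, $J$ embeds in a countable product of finite sets, so $|J|\le2^\omega$. In a countable language there are at most $2^\omega$ finite algebras up to isomorphism, hence at most $2^\omega$ finite-index congruences, and $|J|\le2^{2^\omega}$ if $J$ is residually finite.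

For a set $I$ let $\mathrm{Add}(\omega,I)$ be the poset of finite partial functions from $I\times\omega$ to $2$. If $I=T\cup T'$ is a disjoint union in $V$, then $\mathrm{Add}(\omega,I)\cong\mathrm{Add}(\omega,T)\times\mathrm{Add}(\omega,T')$. Write $G{\restriction}T$ for the restriction of a generic $G$. By the product lemma, $G{\restriction}T$ and $G{\restriction}T'$ are mutually generic over $V$. The poset is ccc, so cardinals are preserved; and if $V\models CH$ and $T$ is countable, then $V[G{\restriction}T]\models CH$, by counting nice names for the countable poset $\mathrm{Add}(\omega,T)$. We also use one consequence of mutual genericity.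

**Lemma 12.** Let $H_0\times H_1$ be generic over a model $M$ for $P_0\times P_1$. If $y\in\omega^\omega$ lies in $M[H_0]\cap M[H_1]$, then $y\in M$.

*Proof.* Let $\dot y_0$, $\dot y_1$ be a $P_0$-name and a $P_1$-name for $y$. Some $(p,q)\in H_0\times H_1$ forces $\dot y_0=\dot y_1\in\omega^\omega$. Suppose that for some $k$ there are $p',p''\le p$ forcing different values of $\dot y_0(k)$. Extend $q$ to $q'$ forcing a value $j$ for $\dot y_1(k)$. One of $p',p''$ forces $\dot y_0(k)\ne j$; paired with $q'$ it gives a condition below $(p,q)$ forcing $\dot y_0(k)\ne\dot y_1(k)$, a contradiction. So $p$ decides all values $\dot y_0(k)$, and $y$ can be computed in $M$. $\square$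

*Proof of Theorem 4(ii).* The plan is a proof by contradiction with Lemma 6: an algebra of size $\ge\omega_2$ would have $\omega_2$ many proper subalgebras, each obtained by leaving out a few Cohen reals, such that every element lies in almost all of them.

Let $V\models CH$, let $G$ be generic for $\mathrm{Add}(\omega,\lambda)$, and in $V[G]$ let $J$ be a Jónsson algebra of size $\kappa\ge\omega_2$ in a countable language, with countably many finite-index congruences that together separate points. Equivalently, $J$ embeds in a product of countably many finite algebras. For residually finite $J$ in a finite language this holds by Lemma 11. A contradiction shows that every uncountable algebra of this kind has size $\omega_1$; Theorem 1 shows that $\omega_1$ does occur.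

**Step 1: move the finite algebras into the ground model.** We may assume $J\subseteq\prod_kA_k\subseteq\omega^\omega$, where each $A_k$ is a finite ordinal carrying operations, and the operation symbols are numbered by natural numbers. The arities of the symbols and the tables of all operations on all $A_k$ are coded by one real. By ccc this real lies in $V[G{\restriction}S]$ for some $S\in V$ countable in $V$. Now $V[G]$ is the extension of $V[G{\restriction}S]$ by the generic $G{\restriction}(\lambda\setminus S)$ for $\mathrm{Add}(\omega,\lambda\setminus S)$, and CH holds in $V[G{\restriction}S]$. So we replace $V$ by $V[G{\restriction}S]$ and $\lambda$ by the index set $\Lambda=\lambda\setminus S$, and assume that the sequence of finite algebras is in $V$. Consequently,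
$$\text{for each } T\in V,\ T\subseteq\Lambda,\text{ the set } J\cap V[G{\restriction}T]\text{ is closed under the operations of } J,\tag{6}$$
because the coordinatewise operations, including constants, can be evaluated in $V[G{\restriction}T]$.

**Step 2: countable supports.** Let $J=\{y_\xi:\xi<\kappa\}$ without repetition, in $V[G]$, and let $\dot h$ be a name for the function $\xi\mapsto y_\xi$. In $V$, for all $\xi<\kappa$ and $k,j\in\omega$ choose a maximal antichain $\mathcal A_{\xi,k,j}$ in the set of conditions forcing $\dot h(\xi)(k)=j$. It is countable by ccc. Then $y_\xi(k)=j$ iff $G$ meets $\mathcal A_{\xi,k,j}$. Indeed, if $G$ meets it, the equation is forced by a member of $G$. Conversely, if $q\in G$ forces the equation, then every condition below $q$ is compatible with a member of $\mathcal A_{\xi,k,j}$, by maximality; so $G$ meets $\mathcal A_{\xi,k,j}$ by genericity. Let $S_\xi\subseteq\Lambda$ be the set of all indices occurring in conditions in $\bigcup_{k,j}\mathcal A_{\xi,k,j}$. Then $S_\xi$ is countable in $V$, $\langle S_\xi:\xi<\kappa\rangle\in V$, and $y_\xi\in V[G{\restriction}S_\xi]$.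

**Step 3: a $\Delta$-system.** This makes the supports independent over a countable root. In $V$, CH holds, so the $\Delta$-system lemma applies to $\omega_2$ countable sets: there is $X_0\subseteq\omega_2$ with $|X_0|=\omega_2$ and a countable $R$ with $R\subseteq S_\xi$ for $\xi\in X_0$ and $S_\xi\cap S_\eta=R$ for distinct $\xi,\eta\in X_0$. (If one set occurs $\omega_2$ times among the $S_\xi$, $\xi<\omega_2$, take $R$ to be that set. Otherwise there are $\omega_2$ distinct sets and the usual lemma applies.) Let $V_1=V[G{\restriction}R]$. It satisfies CH and so contains only $\omega_1$ reals. Since the $y_\xi$ are distinct, $X=\{\xi\in X_0:y_\xi\notin V_1\}$ has size $\omega_2$.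

**Step 4: proper subalgebras.** For $\xi\in X$ put
$$T_\xi=(\Lambda\setminus S_\xi)\cup R,\qquad G_\xi=J\cap V[G{\restriction}T_\xi].$$
By (6), $G_\xi$ is closed under the operations. Now $y_\xi\in V[G{\restriction}S_\xi]=V_1[G{\restriction}(S_\xi\setminus R)]$, while $V[G{\restriction}T_\xi]=V_1[G{\restriction}(\Lambda\setminus S_\xi)]$. The two generics $G{\restriction}(S_\xi\setminus R)$ and $G{\restriction}(\Lambda\setminus S_\xi)$ live on disjoint index sets, so they are mutually generic over $V_1$. By Lemma 12, if $y_\xi$ were in $V[G{\restriction}T_\xi]$, it would be in $V_1$, contrary to $\xi\in X$. So $y_\xi\in J\setminus G_\xi$, and $|G_\xi|<\kappa$ because $J$ is Jónsson.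

**Step 5: every element is in almost all of them.** Let $\eta<\kappa$. The sets $S_\xi\setminus R$ $(\xi\in X)$ are pairwise disjoint, so the countable set $S_\eta$ meets only countably many of them. For every other $\xi\in X$ we have $S_\eta\subseteq T_\xi$, hence $y_\eta\in V[G{\restriction}S_\eta]\subseteq V[G{\restriction}T_\xi]$ and $y_\eta\in G_\xi$.

**Step 6: contradiction.** By Step 5, Lemma 6 applies in $V[G]$ to $J$ and $(G_\xi)_{\xi\in X}$, and it gives $\xi\in X$ with $|G_\xi|=\kappa$. This contradicts Step 4. $\blacksquare$
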